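\title{A plane curve of degree 12 with forty cusps}

\begin{abstract}
We construct a two-parameter family of irreducible complex plane curves of degree $12$ whose singular points are exactly $40$ ordinary cusps, so that Sakai's bound is attained in degree $12$. Each curve is the image of a cyclic triple cover of a smooth plane quartic attached to a line and to the Hesse pencil of cubics. We also show that the cusps of these curves can be deformed independently, that the curves fill a dense part of a $10$-dimensional component of the locus of $40$-cuspidal curves, that their Alexander polynomial is $(t^2-t+1)^5$, and that the dual of every $40$-cuspidal curve of degree $12$ is again such a curve.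
\end{abstract}

\section{Introduction}\label{sec:intro}

We work with complex projective plane curves. A \emph{cusp} is a singular point of type $A_2$, that is, one analytically equivalent to $y^2-x^3=0$, and a curve is \emph{cuspidal} if all its singular points are cusps. How many cusps can a cuspidal curve of degree $n$ have?

A cuspidal curve is irreducible, because two components would meet in a point with at least two branches. Each cusp lowers the genus by one, and the Pl\"ucker formulas, recalled in Section~\ref{sec:dual}, give more: a cuspidal curve of degree $n\ge2$ with $\kappa$ cusps has a dual curve of degree $n(n-1)-3\kappa$ and has $3n(n-2)-8\kappa$ flexes, counted with multiplicity. The last number cannot be negative, so $\kappa\le1$ for cubics and $\kappa\le 9$ for sextics; both values occur (Example~\ref{ex:sextic}). For $n=12$ this gives only $\kappa\le45$. Sakai's bound is stronger: a cuspidal curve of degree $12$ has at most $40$ singular points. At least one cuspidal curve of degree $12$ with $39$ cusps exists, and the question, posed in \cite{Bonnafe}, is whether there is one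 with exactly $40$.

A count of parameters does not rule this out. Curves of degree $12$ form a $\mathbb P^{90}$ and a cusp is expected to impose two conditions, which leaves $90-2\cdot40=10$ parameters; since $PGL_3$ has dimension $8$, one would guess a family with two moduli. The Pl\"ucker numbers are also balanced: for $\kappa=40$ the dual curve has degree $12$ and there are $40$ flexes. Neither observation produces a curve. We construct one, and we show that the count is correct along the family we obtain.

Throughout, $\omega=e^{2\pi i/3}$, $u\cdot w=\sum u_iw_i$ is the standard bilinear form on $\mathbb C^3$, and $\times$ is the cross product. For $q=(x,y,z)\in\mathbb C^3$ put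
\[
F=\tfrac13(x^3+y^3+z^3),\qquad G=xyz,\qquad N=(x^3-y^3)(y^3-z^3)(z^3-x^3),
\]
\[
c(q)=(c_1,c_2,c_3)=\nabla F\times\nabla G=\bigl(x(y^3-z^3),\;y(z^3-x^3),\;z(x^3-y^3)\bigr).
\]
Call $a=(\alpha,\beta,\gamma)\in\mathbb C^3$ \emph{admissible} if
\begin{itemize}
\item[(i)] $\alpha^3,\beta^3,\gamma^3$ are pairwise distinct;
\item[(ii)] $\alpha\beta\gamma\ne0$ and $\alpha+\omega^i\beta+\omega^j\gamma\neq0$ for all $i,j$.
\end{itemize}
By \eqref{eq:triangles} below, the last condition is equivalent to $(\alpha^3+\beta^3+\gamma^3)^3\ne27\alpha^3\beta^3\gamma^3$. For example $a=(1,2,3)$ is admissible: the cubes are $1,8,27$, and $36^3\ne27\cdot6^3$. For admissible $a$ let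
\[
D=D_a=\{a\cdot c(q)=0\}\subset\mathbb P^2,\qquad m(q)=a\cdot q,\qquad m_0(q)=c(a)\cdot q,\qquad\theta=m_0^2\,m\,N .
\]
The forms $c_i$ have degree $4$ and $\theta$ has degree $12$.

\begin{theorem}\label{thm:main}
Let $a$ be admissible. The closure $\Gamma_a\subset\mathbb P^2$ of
\[
\bigl\{[x_0:c_1(q):c_2(q)]\ :\ [q]\in D_a,\ c(q)\ne0,\ x_0^3=\theta(q)\bigr\}
\]
is an irreducible plane curve of degree $12$ whose singular points are exactly $40$ cusps.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] A cuspidal plane curve of degree $12$ with exactly $n$ singular points exists if and only if $0\le n\le40$. More generally, for all $\kappa,\nu\ge0$ with $\kappa+\nu\le40$ there is an irreducible curve of degree $12$ with exactly $\kappa$ cusps, $\nu$ nodes and no other singularities.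
\item[(2)] At $\Gamma_a$, the locus $\mathcal V\subset|\mathcal O_{\mathbb P^2}(12)|$ of cuspidal curves with $40$ cusps is smooth of dimension $10$. The $PGL_3$-translates of the curves $\Gamma_a$ are dense in an irreducible component of $\mathcal V$, which therefore has $10-8=2$ moduli.
\item[(3)] If $\Sigma$ is the set of cusps of $\Gamma_a$, then $h^0(I_\Sigma(7))=1$ and $h^1(I_\Sigma(7))=5$, and the Alexander polynomial of $\Gamma_a$ is $(t^2-t+1)^5$.
\item[(4)] For every cuspidal curve of degree $12$ with $40$ cusps, the dual curve is again cuspidal of degree $12$ with $40$ cusps. In particular such a curve has exactly $40$ flexes, all simple, and no multitangent line.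
\end{enumerate}
\end{theorem}

Two results are used without proof: Sakai's bound, for the ``only if'' in (1), and a theorem of Libgober, stated in Section~\ref{sec:deform}, for the last assertion of (3).

The curve $\Gamma_a$ is invariant under $x_0\mapsto\omega x_0$, and $40=3\cdot12+4$: four cusps lie on the fixed line $x_0=0$ and the others form twelve orbits. Section~\ref{sec:covers} turns this symmetry into a criterion on the quotient curve. Sections~\ref{sec:hesse}--\ref{sec:proof} verify the criterion for $D_a$, and Sections~\ref{sec:deform} and~\ref{sec:dual} prove Theorem~\ref{thm:more}. Line bundles and divisor classes are written additively, and a finite set of points on a curve is identified with the reduced divisor that it supports.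

\section{Cusps from cyclic triple covers}\label{sec:covers}

\subsection*{Recognizing cusps by counting}
We never write down the equation of $\Gamma_a$, so we need to recognize its singularities from a parametrization. Let $\Gamma$ be an irreducible plane curve of degree $n$ with normalization $\Phi\colon C\to\Gamma\subset\mathbb P^2$ of genus $g(C)$. The points of $C$ over $Q\in\Gamma$ correspond to the \emph{branches} $b_1,\dots,b_r$ of $\Gamma$ at $Q$, and $\delta_Q=\dim_{\mathbb C}(\Phi_*\mathcal O_C/\mathcal O_\Gamma)_Q$. We recall that
\begin{equation}\label{eq:delta}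
\sum_Q\delta_Q=\binom{n-1}2-g(C),\qquad\delta_Q=\sum_i\delta(b_i)+\sum_{i<j}(b_i\cdot b_j),
\end{equation}
that a branch of multiplicity $\mu$ has $\delta\ge\mu(\mu-1)/2$, and that a branch is singular, that is, has $\mu\ge2$, exactly when $d\Phi$ vanishes at the corresponding point of $C$.

\begin{lemma}\label{lem:count}
Suppose that $d\Phi$ vanishes at $k$ distinct points of $C$, where $k=\binom{n-1}2-g(C)$. Then $\Phi$ is bijective, and the singular points of $\Gamma$ are exactly the images of these $k$ points; all of them are cusps.
\end{lemma}

\begin{proof}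
The $k$ singular branches have $\delta\ge1$ each, so they exhaust the total in \eqref{eq:delta}. Hence each has $\delta=1$, all other branches are smooth, and no point of $\Gamma$ carries two branches. Let $\mathcal O\subset\mathbb C\{t\}$ be the local ring at one of the $k$ points. It contains no element of order $1$, so it lies in $\mathbb C+t^2\mathbb C\{t\}$; both rings have codimension $1$ in $\mathbb C\{t\}$, so $\mathcal O=\mathbb C+t^2\mathbb C\{t\}=\mathbb C\{t^2,t^3\}$, the local ring of $y^2=x^3$.
\end{proof}

\subsection*{The construction}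
Let $D$ be a smooth connected projective curve of genus $h$, let $M$ be a line bundle of degree $d\ge1$ on $D$, and let $c_1,c_2\in H^0(M)$ have no common zero, so that $s=(c_1:c_2)\colon D\to\mathbb P^1$ has degree $d$. Let $\theta\in H^0(3M)$ have divisor $2A+B$ with $A$ and $B$ reduced and disjoint, and put $T=\theta/c_1^3\in\mathbb C(D)$.

The order of $T$ is $2$ modulo $3$ on $A$, $1$ modulo $3$ on $B$, and $0$ modulo $3$ elsewhere. Since $A+B\ne0$, the function $T$ is not a cube, so $\mathbb C(D)(T^{1/3})$ is a cyclic extension of degree $3$. Let $\pi\colon C\to D$ be the corresponding cover of smooth curves. It is totally ramified over $A\cup B$ and unramified elsewhere; write $\pi^*A=3\widetilde A$ and $\pi^*B=3\widetilde B$. On $L=\pi^*M$ the section $\eta=T^{1/3}c_1$ satisfies $\eta^3=\theta$, so $\operatorname{div}\eta=2\widetilde A+\widetilde B$. We study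
\[
\Phi=(\eta:c_1:c_2)\colon C\to\mathbb P^2 .
\]
If $\sigma,\sigma'$ is a basis of the span of $c_1,c_2$ with $\sigma(p)\neq0$, then over a neighborhood of $p$ the map $\Phi$ is given in affine coordinates by $(\eta/\sigma,\ \sigma'/\sigma)$, where $\sigma'/\sigma$ is a local expression of $s$ and $(\eta/\sigma)^3=\theta/\sigma^3$. Where $\pi$ is unramified, $d\Phi$ can vanish only over ramification points of $s$, and there one more condition is needed. For a ramification point $p$ of $s$, we say that $\theta$ is \emph{stationary} at $p$ if $d(\theta/\sigma^3)$ vanishes at $p$. This does not depend on $\sigma$: the ratio of two choices is a function of $s$, and so has zero differential at $p$.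

\begin{proposition}\label{prop:criterion}
Assume that
\begin{itemize}
\item[(a)] $h=\binom{d-1}{2}$;
\item[(b)] $s$ has ramification index $2$ at each point of its ramification set $P$, and at each $p\in P$ the section $\theta$ is nonzero and stationary;
\item[(c)] $\mathbb C(s,T)=\mathbb C(D)$.
\end{itemize}
Then $\Phi$ is the normalization of an irreducible curve $\Gamma$ of degree $3d$, the genus of $C$ is $3h-2+3d-|A|$, and the singular points of $\Gamma$ are exactly $3d(d-1)+|A|$ cusps, the images of the points of $\pi^{-1}(P\cup A)$.
\end{proposition}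

\begin{proof}
The function field of $\Gamma=\Phi(C)$ is generated by $c_2/c_1$ and $\eta/c_1=T^{1/3}$. It contains $T$, hence $\mathbb C(D)$ by (c), hence it is $\mathbb C(C)$. So $\Phi$ is birational onto $\Gamma$, and $\deg\Gamma=\deg L=3d$. Put $k=|A|$, so that $|B|=3d-2k$. The Riemann--Hurwitz formula for $\pi$ reads $2g(C)-2=3(2h-2)+2(|A|+|B|)$, which gives the genus; for $s$ it gives $|P|=2h-2+2d$.

Over a point of $A$, let $v$ be a local parameter on $D$ and $t$ one on $C$ with $v=t^3$. Then $\eta/\sigma$ has order $2$ in $t$ and $\sigma'/\sigma$ is a function of $t^3$, so $d\Phi=0$. Over a point $p\in P$ the cover $\pi$ is unramified because $\theta(p)\ne0$, so there are three points of $C$ and $v$ is a parameter at each. There $\sigma'/\sigma$ has zero derivative since $s$ is ramified, and $(\eta/\sigma)^3=\mathrm{const}\cdot(1+O(v^2))$ with nonzero constant, so $\eta/\sigma$ has zero derivative too. Thus $d\Phi$ vanishes at $3|P|+k$ distinct points. Now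
\begin{equation}\label{eq:excess}
\binom{3d-1}2-(3h-2+3d-k)-\bigl(3(2h-2+2d)+k\bigr)=9\left(\binom{d-1}2-h\right).
\end{equation}
By (a) this is zero and $|P|=d(d-1)$. Lemma~\ref{lem:count} finishes the proof.
\end{proof}

The left side of \eqref{eq:excess} is the part of the total $\delta$-invariant not accounted for by these points. So, given (b) and (c), hypothesis (a) is exactly what excludes further singularities.

\begin{example}\label{ex:sextic}
For $d=1$ take $D=\mathbb P^1$ with coordinates $[u:w]$, $c_1=u$, $c_2=w$, $\theta=u^2w$. Then $P=\emptyset$, $|A|=1$, and $\Gamma$ is the cuspidal cubic $x_0^3=x_1^2x_2$.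

Both kinds of cusps appear for $d=2$. Again $h=0$; take $c_1=u^2$, $c_2=w^2$, so that $P=\{[1:0],[0:1]\}$, and let $\theta=\sum_{i=0}^6\theta_iu^{6-i}w^i$. At $[1:0]$, with $v=w/u$ and $\sigma=c_1$, we have $\theta/\sigma^3=\theta_0+\theta_1v+\cdots$; exchanging $u$ and $w$ treats $[0:1]$. So (b) says $\theta_0\theta_6\neq0$ and $\theta_1=\theta_5=0$. Since $s=v^2$, condition (c) then says $\theta_3\ne0$; if $\theta_3=0$, then $\theta$ is a cubic form in $c_1,c_2$ and $\Phi$ is a double cover of a cubic. The largest $|A|$ is $3$, reached by $\theta=(u^3+w^3)^2$, and Proposition~\ref{prop:criterion} gives a sextic with $6+3=9$ cusps. Directly: from $x_0^3=x_1^3+x_2^3+2u^3w^3$ we get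
\[
(x_0^3-x_1^3-x_2^3)^2=4x_1^3x_2^3 .
\]
Near a point with $x_1=1$, $x_2=0$, $x_0^3=1$, the functions $\xi=x_0^3-1-x_2^3$ and $x_2$ are local coordinates and the equation is $\xi^2=4x_2^3$. Expanded, the equation is $\sum x_i^6-2\sum_{i<j}x_i^3x_j^3=0$, which is symmetric, so there are three cusps on each coordinate line.
\end{example}

For degree $12$ we need $d=4$ and $h=3$. Then there are $36+|A|$ cusps, so we want $|A|=|B|=4$. The difficulty is (b). By Riemann--Roch $h^0(3M)=10$, while being stationary at the points of $P$ amounts to $12$ linear conditions. The cubic forms in $c_1,c_2$ satisfy them, but they violate (c). We therefore need a pair $(D,M)$ carrying one more solution, and this solution must have four double zeros. The Hesse pencil provides such pairs, with enough symmetry to reduce the twelve conditions to two computations.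

\section{The Hesse pencil and the map $c$}\label{sec:hesse}

The cubics $\mu F+\nu G=0$ form the Hesse pencil. Its base points, the common zeros of $F$ and $G$, are the nine points
\[
E=\{(0:1:-\omega^i),\ (1:0:-\omega^i),\ (1:-\omega^i:0)\}.
\]
Four members are \emph{triangles}: $G=xyz$ and, for $k=0,1,2$,
\begin{equation}\label{eq:triangles}
3(F-\omega^kG)=x^3+y^3+z^3-3\omega^kxyz=\prod_{i+j\equiv k\ (3)}(x+\omega^iy+\omega^jz).
\end{equation}
(For $k=0$ this is the usual factorization; replace $y$ by $\omega^ky$ for the others.) The three sides of each triangle are not concurrent: in \eqref{eq:triangles} their coefficient vectors are $(1,\omega^k\zeta,\zeta^2)$ with $\zeta^3=1$, and the determinant is a nonzero Vandermonde determinant times $\omega^k$. The product of the three identities \eqref{eq:triangles} at $q=a$ gives the reformulation of (ii) stated in the introduction.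

Let $e_1,e_2,e_3$ be the standard basis, let $\mathbf 1=(1,1,1)$, and let
\[
P=\{e_1,e_2,e_3\}\cup\{(1:\omega^i:\omega^j)\},
\]
a set of twelve points stable under complex conjugation. The twelve sides of the four triangles are the lines $L_p=\{\bar p\cdot q=0\}$, $p\in P$. Let $\ell=\{a\cdot q=0\}$. Substituting the points of $E$ and of $P$ into $a\cdot q$ shows that
\begin{equation}\label{eq:admissible}
\text{(i)}\iff\ell\cap E=\emptyset,\qquad\qquad\text{(ii)}\iff\ell\cap P=\emptyset .
\end{equation}
So admissibility means that $\ell$ misses $21$ given points.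

Several computations rest on four identities, in which $\Delta=(X-Y)(Y-Z)(Z-X)$ and the sums run over cyclic permutations of $X,Y,Z$:
\begin{equation}\label{eq:antisym}
\begin{gathered}
\sum X(Y-Z)^3=\sum X(Y^3-Z^3)=\Delta\cdot(X+Y+Z),\\
\sum(Y-Z)YZ=\sum(Y-Z)X^2=-\Delta .
\end{gathered}
\end{equation}
Each sum is cyclically invariant and changes sign under $Y\leftrightarrow Z$, so it is $\Delta$ times a symmetric polynomial, which by degree is a constant multiple of $X+Y+Z$ or a constant. At $X=0$ we have $\Delta=YZ(Z-Y)$, the first two sums equal $YZ^3-ZY^3$, and the last two equal $YZ(Y-Z)$; this fixes the constants.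

\begin{lemma}\label{lem:identities}
\begin{enumerate}
\item[(1)] The common zeros of $c_1,c_2,c_3$ in $\mathbb P^2$ are the points of $P$.
\item[(2)] $F(c(q))=N(q)F(q)$ and $G(c(q))=N(q)G(q)$.
\item[(3)] The Jacobian matrix of $c$ has determinant $-8N$.
\item[(4)] Two distinct lines $L_p,L_{p'}$ meet in a point of $E\cup P$.
\item[(5)] Let $g$ be $\operatorname{diag}(1,\omega^i,\omega^j)$ or a cyclic permutation matrix, and let $a'=g^Ta$. Then $c(gq)=g\,c(q)$ and $N(gq)=N(q)$; $a'$ is admissible; $g$ maps $D_{a'}$ onto $D_a$; and the forms $m,m_0$ for $a$ pull back under $g$ to those for $a'$.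
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $x=0$, then $c=(0,yz^3,-zy^3)$ vanishes exactly when $yz=0$, which gives $e_2,e_3$; the cases $y=0$ and $z=0$ follow by cyclic permutation. If $xyz\ne0$, then $c=0$ means $x^3=y^3=z^3$.

(2) Put $X=x^3$, $Y=y^3$, $Z=z^3$, so $\Delta=N$. Then $3F(c)=\sum X(Y-Z)^3=3NF$ by \eqref{eq:antisym}, and $G(c)=c_1c_2c_3=xyzN$.

(3) The matrix has rows $(Y-Z,\,3xy^2,\,-3xz^2)$, $(-3yx^2,\,Z-X,\,3yz^2)$, $(3zx^2,\,-3zy^2,\,X-Y)$. Expanding along the first row, the terms $\pm27XYZ$ cancel and the determinant is $\Delta+9\sum(Y-Z)YZ=-8\Delta$.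

(4) Sides of different triangles meet at a common zero of two distinct members of the pencil, that is, in $E$. Sides of the same triangle $H=\mu F+\nu G$ meet at a point where $\nabla H=0$; there $\nabla F$ and $\nabla G$ are dependent, so $c=0$ and the point is in $P$ by (1).

(5) The first two formulas and the invariance of (i), (ii) are read off the definitions. The matrix $g^T$ is of the same type, so $c(a')=g^Tc(a)$. Then $a\cdot c(gq)=a'\cdot c(q)$, $a\cdot gq=a'\cdot q$ and $c(a)\cdot gq=c(a')\cdot q$.
\end{proof}

The matrices in (5) carry $e_1$ to $e_2,e_3$ and $\mathbf 1$ to all $(1,\omega^i,\omega^j)$. A local statement at the points of $P$, valid for all admissible $a$, therefore has to be checked only at $e_1$ and at $\mathbf 1$.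

\begin{remark}\label{rem:tangential}
The map $c$ has a geometric meaning, which is not needed in the proofs. Let $q\notin E$ lie on a smooth member $H$ of the pencil. Then $c(q)\ne0$, since otherwise $\nabla F(q),\nabla G(q)$ would be dependent and Euler's relation would make $q$ a singular point of the unique member through it. The point $c(q)$ lies on the tangent line of $H$ at $q$, being orthogonal to $\nabla F(q)$ and $\nabla G(q)$, and on $H$ by (2). It differs from $q$, since otherwise $3F(q)=\nabla F(q)\cdot q=0$ and $3G(q)=\nabla G(q)\cdot q=0$. So $c(q)$ is the third point in which the tangent line at $q$ meets $H$, and $D_a$ records the points $q$ for which this third point lies on $\ell$.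
\end{remark}

\section{The quartic $D$, its pencil of degree four, and the section $\theta$}\label{sec:quartic}

From now on $a$ is admissible. By Lemma~\ref{lem:identities}(1), $P\subset D$.

\begin{lemma}\label{lem:offP}
If $q\in D\setminus P$, then $N(q)\ne0$ and $D$ is smooth at $q$.
\end{lemma}

\begin{proof}
Suppose $N(q)=0$; by Lemma~\ref{lem:identities}(5) we may assume $y^3=z^3$. Then $c(q)=(z^3-x^3)(0,y,-z)$, and $c(q)\neq0$, so $y,z\ne0$ and $a\cdot c(q)=0$ gives $\beta y=\gamma z$. Cubing gives $\beta^3=\gamma^3$, contrary to (i). So $N(q)\ne0$, the Jacobian matrix $Dc(q)$ is invertible by Lemma~\ref{lem:identities}(3), and $\nabla(a\cdot c)(q)=Dc(q)^Ta\ne0$.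
\end{proof}

Condition (i) cannot be dropped: if $\beta^3=\gamma^3\neq0$, the same formula shows that $D$ contains the line $\beta y=\gamma z$.

At the points of $P$ the vector $c$ vanishes, and everything depends on its expansion to second order. A \emph{lift} is a holomorphic map $v\mapsto q(v)\in\mathbb C^3\setminus0$ representing the point of $D$ with local parameter $v$.

\begin{lemma}\label{lem:local}
At each $p\in P$ the curve $D$ is smooth, and there are a local parameter $v$ at $p$ and a lift $q(v)$ such that
\[
c(q(v))=v\bigl(\kappa_p+O(v^2)\bigr),\qquad N(q(v))=n_p\,v^3\bigl(1+O(v^2)\bigr),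
\]
with $n_p\ne0$, $\kappa_p\ne0$ and $a\cdot\kappa_p=\bar p\cdot\kappa_p=0$. One can take
\[
q(v)=(1,\gamma v,\beta v)+O(v^3)\ \text{ at }e_1,\qquad q(v)=\mathbf 1+v(a-\bar a\mathbf 1)+O(v^2)\ \text{ at }\mathbf 1,
\]
where $\bar a=(\alpha+\beta+\gamma)/3$. The points $e_1,e_2,e_3$ are flexes of $D$.
\end{lemma}

\begin{proof}
\emph{The point $e_1$.} For $x=1$ the equation of $D$ is
\[
-\beta y+\gamma z+\alpha(y^3-z^3)+\beta yz^3-\gamma zy^3=0 .
\]
As $\gamma\ne0$, the curve is smooth at the origin and $y$ is a parameter. Put $y=\gamma v$. Then $\gamma z-\beta y=O(v^3)$, so the tangent line $\beta y=\gamma z$ has contact at least $3$, and $z=\beta v+O(v^3)$. Hence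
\begin{align*}
c&=\bigl(y^3-z^3,\ y(z^3-1),\ z(1-y^3)\bigr)=v\bigl((0,-\gamma,\beta)+O(v^2)\bigr),\\
N&=(1-y^3)(y^3-z^3)(z^3-1)=(\beta^3-\gamma^3)\,v^3\bigl(1+O(v^2)\bigr).
\end{align*}

\emph{The point $\mathbf 1$.} The formula for $Dc$ in the proof of Lemma~\ref{lem:identities}(3) gives $Dc(\mathbf 1)w=3(w_2-w_3,\,w_3-w_1,\,w_1-w_2)=3\,w\times\mathbf 1$. So the differential of $a\cdot c$ at $\mathbf 1$ is $w\mapsto3\,w\cdot(\mathbf 1\times a)$. By (i), $a$ is not parallel to $\mathbf 1$; hence $D$ is smooth at $\mathbf 1$, and its tangent line is spanned by $a$ and $\mathbf 1$. Normalize the lift by $xyz=1$ and write $q(v)=\mathbf 1+vw+O(v^2)$. Then $w\ne0$ lies in the span of $a$ and $\mathbf 1$, and $w\cdot\mathbf 1=0$, so after scaling $v$ we have $w=a-\bar a\mathbf 1$. Write $c(q(v))=v\kappa+v^2\kappa'+O(v^3)$, where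
\[
\kappa=3\,w\times\mathbf 1=3(\beta-\gamma,\ \gamma-\alpha,\ \alpha-\beta).
\]
We must remove $\kappa'$. From $a\cdot c=0$ we get $a\cdot\kappa'=0$. In the identity $\nabla F\cdot c=0$ we have $\nabla F(q(v))=\mathbf 1+2vw+O(v^2)$, and the coefficient of $v^2$ gives $\mathbf 1\cdot\kappa'=-2\,w\cdot\kappa=0$. The vectors orthogonal to $a$ and $\mathbf 1$ form the line $\mathbb C\kappa$, so $\kappa'=\lambda\kappa$. Replacing $v$ by $v+\lambda v^2$ gives $c=v(\kappa+O(v^2))$ and keeps the form of $q(v)$. Since $G=1$ along the lift, $N=c_1c_2c_3=\kappa_1\kappa_2\kappa_3v^3(1+O(v^2))$, and $\kappa_1\kappa_2\kappa_3\neq0$ by (i).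

\emph{The other points.} Let $p=gp_0$ with $p_0\in\{e_1,\mathbf 1\}$ and $g$ as in Lemma~\ref{lem:identities}(5). If $q'(v)$ is the lift at $p_0$ for $a'=g^Ta$, with vector $\kappa^0$, take $q(v)=gq'(v)$. Then $\kappa_p=g\kappa^0$, the expansion of $N$ is unchanged, $a\cdot\kappa_p=a'\cdot\kappa^0=0$, and $\bar p\cdot\kappa_p=\bar gp_0\cdot g\kappa^0=p_0\cdot\kappa^0=0$ because $g$ is unitary and $p_0$ is real.
\end{proof}

So $D$ is a smooth plane quartic. It is irreducible of genus $3$, with $K_D=\mathcal O_D(1)$. Put
\[
M=\mathcal O_D(4)(-P),\qquad\deg M=16-12=4 .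
\]

\begin{corollary}\label{cor:pencil}
The forms $c_1,c_2$ are sections of $M$ without common zero. The map $s=(c_1:c_2)$ has degree $4$ and is ramified exactly at the twelve points of $P$, with index $2$. Under the isomorphism $\ell\to\mathbb P^1$, $(x:y:z)\mapsto(x:y)$, it is the map $q\mapsto c(q)$, and $s(p)=\ell\cap L_p$ for $p\in P$. Moreover $\operatorname{div}(N|_D)=3P$.
\end{corollary}

\begin{proof}
The $c_i$ vanish on $P$, so they are sections of $M$. They have no common zero, by Lemma~\ref{lem:identities}(1) off $P$ and because $\kappa_p\ne0$ on $P$. As $\gamma\ne0$, the relation $a\cdot c=0$ expresses $c_3$ through $c_1,c_2$. Near $p\in P$ the map is $v\mapsto[\kappa_p+O(v^2)]$, so it is ramified at $p$, with value $[\kappa_p]=\ell\cap L_p$. The total ramification is $4+2\cdot4=12$ by Riemann--Hurwitz, so there is no other ramification and each index is $2$. The divisor of $N$ is given by Lemmas~\ref{lem:offP} and~\ref{lem:local}.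
\end{proof}

\subsection*{Choosing $\theta$}
Since $\operatorname{div}N=3P$, multiplication by $N$ identifies $\mathcal O_D(3)$ with $3M=\mathcal O_D(12)(-3P)$. So we look for $\theta$ in the form $QN$ with $Q$ a cubic form; its divisor as a section of $3M$ is the divisor of $Q$ on $D$. If $\sigma$ is a combination of $c_1,c_2$ that is nonzero at $p$ as a section of $M$, Lemma~\ref{lem:local} gives $\sigma(q(v))=v(\mathrm{const}+O(v^2))$ with nonzero constant, and therefore
\begin{equation}\label{eq:stationary}
\frac{QN}{\sigma^3}=\mathrm{const}\cdot Q(q(v))\,\bigl(1+O(v^2)\bigr),\qquad\mathrm{const}\ne0 .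
\end{equation}
Thus $QN$ is stationary at $p$ exactly when $Q(q(v))$ has no term in $v$. The choices $Q=F$ and $Q=G$ give cubic forms in $c_1,c_2$ by Lemma~\ref{lem:identities}(2), and are useless. A divisor of the shape $2A+B$ with $\deg A=\deg B=4$ is automatic if $Q$ is the square of a linear form times a linear form. We take for the simple factor the form $m=a\cdot q$ that is already at hand, put $Q=(b\cdot q)^2m$, and ask which $b$ works.

The coefficient of $v$ in $Q(q(v))$ is $(b\cdot p)\,\Lambda_p(b)$, where $\Lambda_p(b)=2m\,(b\cdot q)'+m'\,(b\cdot q)$ is evaluated at $v=0$. At $e_1$ we have $m=\alpha+2\beta\gamma v+O(v^3)$ and $b\cdot q=b_1+(\gamma b_2+\beta b_3)v+O(v^3)$, so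
\begin{equation}\label{eq:Le1}
\Lambda_{e_1}(b)=2\alpha(\gamma b_2+\beta b_3)+2\beta\gamma b_1=2\,b\cdot\nabla G(a).
\end{equation}
At $\mathbf 1$, let $\varepsilon_1=\alpha+\beta+\gamma=3\bar a$ and $\varepsilon_2=\alpha\beta+\beta\gamma+\gamma\alpha$, so that $a\cdot a=\varepsilon_1^2-2\varepsilon_2$. Then $m=\varepsilon_1+(a\cdot a-\bar a\varepsilon_1)v+O(v^2)$ and $b\cdot q=b\cdot\mathbf 1+(b\cdot a-\bar a\,b\cdot\mathbf 1)v+O(v^2)$, so
\begin{equation}\label{eq:L1}
\begin{split}
\Lambda_{\mathbf 1}(b)&=2\varepsilon_1\,b\cdot a+(a\cdot a-3\bar a\varepsilon_1)\,b\cdot\mathbf 1=2\,b\cdot(\varepsilon_1a-\varepsilon_2\mathbf 1)\\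
&=2\,b\cdot\bigl(\nabla F(a)-\nabla G(a)\bigr),
\end{split}
\end{equation}
because $\varepsilon_1\alpha-\varepsilon_2=\alpha^2-\beta\gamma$ and cyclically. If $b\cdot q$ is to be nonzero on $P$, these two points already force $b$ to be orthogonal to $\nabla F(a)$ and $\nabla G(a)$, that is, parallel to $c(a)$. This choice is compatible with the symmetries, so it serves all twelve points at once.

\begin{lemma}\label{lem:theta}
The form $\theta=m_0^2mN$ is a section of $3M$ with divisor $2A+B$, where $A$ and $B$ are the divisors cut on $D$ by the lines $m_0=0$ and $\ell$. At each $p\in P$ it is nonzero and stationary.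
\end{lemma}

\begin{proof}
By \eqref{eq:stationary} we must show $(m_0^2m)(q(v))=\mathrm{const}\cdot(1+O(v^2))$ with nonzero constant, and by Lemma~\ref{lem:identities}(5) and the choice of the lifts it is enough to treat $e_1$ and $\mathbf 1$. The term in $v$ vanishes by \eqref{eq:Le1} and \eqref{eq:L1} with $b=c(a)$. We have $m\neq0$ on $P$ by (ii). Finally $m_0(e_1)=\alpha(\beta^3-\gamma^3)$ and, by \eqref{eq:antisym}, $m_0(\mathbf 1)=\sum\alpha(\beta^3-\gamma^3)=(\alpha-\beta)(\beta-\gamma)(\gamma-\alpha)\,\varepsilon_1$; both are nonzero by (i) and (ii).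
\end{proof}

If (ii) fails, then $\ell$ passes through some $p\in P$, and $\theta$ would vanish at a point where hypothesis (b) needs it to be nonzero.

\section{The zeros of $\theta$}\label{sec:zeros}

To apply Proposition~\ref{prop:criterion} we need $A$ and $B$ reduced and disjoint. For $A$ the four points can be written down.

\begin{lemma}\label{lem:A}
The divisor $A$ consists of four distinct points, and $A\cap B=\emptyset$.
\end{lemma}

\begin{proof}
Since $c(a)=\nabla F(a)\times\nabla G(a)\ne0$, the line $m_0=0$ consists of the points
\[
q=\lambda(\alpha^2,\beta^2,\gamma^2)+\rho(\beta\gamma,\gamma\alpha,\alpha\beta).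
\]
Put $\varepsilon_3=\alpha\beta\gamma$. Then $\alpha x=\lambda\alpha^3+\rho\varepsilon_3$ and cyclically. As $\sum(y^3-z^3)=0$,
\[
a\cdot c(q)=\sum\alpha x(y^3-z^3)=\lambda\sum\alpha^3(y^3-z^3)=-\lambda\sum(\beta^3-\gamma^3)\,x^3,
\]
where $x^3=\lambda^3\alpha^6+3\lambda^2\rho\,\varepsilon_3\alpha^3+3\lambda\rho^2\varepsilon_3^2+\rho^3\beta^3\gamma^3$. With $X=\alpha^3$, $Y=\beta^3$, $Z=\gamma^3$, the middle terms contribute multiples of $\sum(Y-Z)X=0$ and $\sum(Y-Z)=0$, and the outer terms are given by \eqref{eq:antisym}. Hence
\[
a\cdot c(q)=\lambda(\lambda^3+\rho^3)\,N(a),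
\]
and $N(a)\ne0$ by (i). The four zeros $\lambda=0$ and $\rho=-\omega^k\lambda$ are distinct. At these points $m(q)=\lambda(\alpha^3+\beta^3+\gamma^3)+3\rho\varepsilon_3$ equals $3\rho\varepsilon_3$ and $\lambda(\alpha^3+\beta^3+\gamma^3-3\omega^k\varepsilon_3)$, which are nonzero by (ii) and \eqref{eq:triangles}.
\end{proof}

The points of $B$ have no such formula, but they have a meaning: they are the points where $\ell$ is tangent to a member of the pencil. By \eqref{eq:admissible}, $F$ and $G$ have no common zero on $\ell$. So they restrict to linearly independent binary cubics and define a map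
\[
\chi=(F:G)\colon\ell\to\mathbb P^1
\]
of degree $3$, whose fibers are the intersections of $\ell$ with the members of the pencil.

\begin{lemma}\label{lem:B}
The divisor $B$ is the ramification divisor of $\chi$, and it consists of four distinct points.
\end{lemma}

\begin{proof}
Choose a basis $f_1,f_2$ of $\{a\cdot q=0\}$ with $f_1\times f_2=a$, and let $\varphi,\psi$ be the binary cubics $F(\lambda f_1+\rho f_2)$, $G(\lambda f_1+\rho f_2)$. Then
\[
J=\varphi_\lambda\psi_\rho-\varphi_\rho\psi_\lambda=(\nabla F\times\nabla G)\cdot(f_1\times f_2)=a\cdot c ,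
\]
so $B$ is the divisor of $J$ on $\ell$. Euler's relation gives $3(\varphi_\lambda\psi-\varphi\psi_\lambda)=\rho J$, so in the chart $\rho=1$, $\psi\ne0$ the derivative of $\varphi/\psi$ is $J/(3\psi^2)$; the other charts follow by exchanging $\lambda,\rho$ or $\varphi,\psi$. Thus $J$ has order $e-1$ at a point of ramification index $e$.

Suppose that $B$ has a multiple point $q$. Then $e=3$ at $q$, so some member $H=\mu F+\nu G$ restricts to $\ell$ as a nonzero cubic with a triple zero at $q$. Let $f\in\ell$ be independent of $q$ and let $H''$ be the Hessian matrix. The expansion of $H(q+tf)$ gives $H(q)=0$, $\nabla H(q)\cdot f=0$ and $f^TH''(q)f=0$. Euler's relations $H''(q)q=2\nabla H(q)$ and $\nabla H(q)\cdot q=3H(q)$ then show that the plane spanned by $q$ and $f$ is totally isotropic for $H''(q)$. A nondegenerate symmetric form on $\mathbb C^3$ has no such plane, so $\det H''(q)=0$. Now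
\[
\det H''=\det\begin{pmatrix}2\mu x&\nu z&\nu y\\ \nu z&2\mu y&\nu x\\ \nu y&\nu x&2\mu z\end{pmatrix}=(8\mu^3+2\nu^3)\,G-6\mu\nu^2F .
\]
Together with $\mu F(q)+\nu G(q)=0$ this is a linear system for $(F(q),G(q))\ne(0,0)$, so its determinant $\mu(8\mu^3+2\nu^3)+6\mu\nu^3=8\mu(\mu^3+\nu^3)$ vanishes. Hence $H$ is one of the four triangles. Since $H|_\ell\neq0$ vanishes only at $q$, all three sides pass through $q$. They are not concurrent, a contradiction.
\end{proof}

\section{The function field of $\Gamma_a$ and the proof of Theorem~\ref{thm:main}}\label{sec:proof}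

It remains to check hypothesis (c), that $T=\theta/c_1^3$ separates the four sheets of $s$. Rather than follow $T$ along a fiber, we show that the extension $\mathbb C(D)/\mathbb C(s)$ has no intermediate field, so that it suffices to know $T\notin\mathbb C(s)$.

\begin{lemma}\label{lem:primitive}
There is no field strictly between $\mathbb C(s)$ and $\mathbb C(D)$.
\end{lemma}

\begin{proof}
The twelve branch points $s(p)=\ell\cap L_p$ are distinct: a point common to two of the lines $L_p$ lies in $E\cup P$ by Lemma~\ref{lem:identities}(4), and $\ell$ misses $E\cup P$ by \eqref{eq:admissible}. So each fiber of $s$ contains at most one ramification point, of index $2$. An intermediate field would factor $s$ as $D\to D'\to\mathbb P^1$ with both maps of degree $2$. By Riemann--Hurwitz the second map is ramified at some $p'\in D'$. Over $p'$ the curve $D$ has either two points, both ramified for $s$, or one point of index $4$. Both are excluded.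
\end{proof}

\begin{lemma}\label{lem:T}
$T\notin\mathbb C(s)$.
\end{lemma}

\begin{proof}
Suppose $T\in\mathbb C(s)$. Take $b\in B$ and a combination $\sigma$ of $c_1,c_2$ with no zero on the fiber $S$ of $s$ through $b$. Then $\theta/\sigma^3=T\,(c_1/\sigma)^3=r\circ s$ for a rational function $r$ on $\mathbb P^1$. It has order $1$ at $b$ by Lemmas~\ref{lem:A} and~\ref{lem:B}, so $r$ has order $1$ at $s(b)$, and $\theta$ vanishes at each $q\in S$ to the order of the ramification index. Since $\theta\ne0$ on $P$, the fiber $S$ is unramified; it consists of four simple zeros of $\theta$, so $S=B$. Thus $c(q)$ represents the same point of $\ell$ for all $q\in B$. On $B$ we have $N\ne0$, because $B\cap P=\emptyset$, so Lemma~\ref{lem:identities}(2) gives $\chi(c(q))=\chi(q)$. Hence the four distinct points of $B$ lie in one fiber of $\chi$, which has degree $3$.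
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:criterion} to $D$, $M$, $c_1$, $c_2$, $\theta$, with $d=4$ and $h=3=\binom32$. The divisors $A,B$ are reduced and disjoint by Lemmas~\ref{lem:A} and~\ref{lem:B}; hypothesis (b) holds by Corollary~\ref{cor:pencil} and Lemma~\ref{lem:theta}, and (c) by Lemmas~\ref{lem:primitive} and~\ref{lem:T}. So $C$ has genus $15$, and $\Phi(C)$ is an irreducible curve of degree $12$ whose singular points are exactly $36+4=40$ cusps. Over $D\setminus P$ the bundle $M$ is $\mathcal O_D(4)$, and $\Phi(\pi^{-1}(D\setminus P))$ is the set in the theorem. Its closure is $\Phi(C)$.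
\end{proof}

\section{Deformations of $\Gamma_a$ and the position of its cusps}\label{sec:deform}

Parts (1)--(3) of Theorem~\ref{thm:more} ask for the cohomology of ideal sheaves on $\mathbb P^2$ supported at the cusps. These groups can be moved to $C$, and the action of $\mathbb Z/3$ then moves them to $D$, where a torsion class decides everything. Let $\Gamma=\Gamma_a=\{f=0\}$, let $\widetilde\Sigma=\widetilde A+\pi^*P$ be the reduced divisor of the $40$ points of $C$ over the cusps, and put
\[
\tau=K_D-M,\qquad\deg\tau=0 .
\]
We use the relations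
\begin{equation}\label{eq:classes}
P\sim4K_D-M,\quad K_C\sim\pi^*K_D+2\widetilde A+2\widetilde B,\quad2\widetilde A+\widetilde B\sim\pi^*M=L,\quad3\widetilde A\sim\pi^*K_D,
\end{equation}
which come from the definition of $M$, the Hurwitz formula, the divisor of $\eta$, and $A\sim K_D$.

\begin{lemma}\label{lem:tau}
We have $3\tau\sim0$ and $\tau\not\sim0$; hence $h^0(\tau)=h^0(2\tau)=0$.
\end{lemma}

\begin{proof}
Since $A,B\in|K_D|$ and $2A+B\in|3M|$, we have $3\tau\sim0$. Suppose $M\cong K_D=\mathcal O_D(1)$. Then the sections of $M$ are the linear forms, as $h^0(K_D)=3$. By Corollary~\ref{cor:pencil}, the combination of $c_1,c_2$ vanishing at $e_1$ vanishes there to order exactly $2$. It would define the tangent line of $D$ at $e_1$, which has contact at least $3$ by Lemma~\ref{lem:local}. So $\tau\not\sim0$, and then $2\tau\sim-\tau\not\sim0$. A nontrivial line bundle of degree $0$ has no nonzero section.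
\end{proof}

\begin{lemma}\label{lem:push}
$\pi_*\mathcal O_C(\widetilde A)\cong\mathcal O_D\oplus\tau\oplus(\tau-M)$. Consequently $h^0(C,\widetilde A)=1$ and $h^0(C,\pi^*\tau+\widetilde A)=0$.
\end{lemma}

\begin{proof}
A rational function on $C$ is uniquely $f_0+f_1\eta+f_2\eta^2$ with $f_j$ a rational section of $-jM$ on $D$, and the three terms are its eigencomponents for the covering group. The divisor $\widetilde A$ is invariant, so $\pi_*\mathcal O_C(\widetilde A)$ is the sum of its eigensheaves, and we may treat each term alone. If $f_j$ has order $o$ at a point of $D$, then $f_j\eta^j$ has order $3o+2j$ over a point of $A$, order $3o+j$ over a point of $B$, and order $o$ elsewhere. On $A$ the condition $3o+2j\ge-1$ means $o\ge0,-1,-1$ for $j=0,1,2$; on $B$ the condition $3o+j\ge0$ means $o\ge0$ for each $j$. So the eigensheaves are $\mathcal O_D$, $A-M\sim\tau$ and $A-2M\sim\tau-M$. By Lemma~\ref{lem:tau} and $\deg M=4$ we get $h^0(\widetilde A)=1+0+0$, and by the projection formula $h^0(\pi^*\tau+\widetilde A)=h^0(\tau)+h^0(2\tau)+h^0(2\tau-M)=0$.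
\end{proof}

\subsection*{Independent deformation of the cusps}
We recall the standard local theory. The \emph{Tjurina ideal} of a germ $\{f=0\}$ in coordinates $\xi,\zeta$ is $(f,f_\xi,f_\zeta)$; it depends neither on the coordinates nor on the equation. For the cusp $\zeta^2=\xi^3$ it is $(\xi^2,\zeta)$, and the quotient $\mathcal T$ of the local ring has dimension $2$. The versal deformation of the cusp is $\zeta^2=\xi^3+u\xi+w$ over $(u,w)\in\mathbb C^2$; the fiber has a cusp for $(u,w)=0$, a single node for $4u^3+27w^2=0$ with $(u,w)\ne0$, and is smooth otherwise. Versality gives a neighborhood $W$ of $\Gamma$ in $|\mathcal O(12)|$ and a holomorphic map $\Psi=(\Psi_Q)_{Q\in\Sigma}\colon W\to(\mathbb C^2)^{40}$ with $\Psi(\Gamma)=0$, such that each $\Gamma'\in W$ is smooth away from small neighborhoods of the cusps and is, near $Q$, isomorphic to the fiber over $\Psi_Q(\Gamma')$. The differential of $\Psi$ at $\Gamma$ is identified with the natural map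
\begin{equation}\label{eq:KS}
H^0(\mathcal O_{\mathbb P^2}(12))/\mathbb Cf\longrightarrow\bigoplus_{Q\in\Sigma}\mathcal T_Q .
\end{equation}

\begin{proposition}\label{prop:submersion}
The map \eqref{eq:KS} is surjective.
\end{proposition}

\begin{proof}
Let $I\subset\mathcal O_{\mathbb P^2}$ be the ideal sheaf that equals the Tjurina ideal at each cusp and $\mathcal O_{\mathbb P^2}$ elsewhere. It suffices to show $H^1(I(12))=0$. Multiplication by $f$ gives
\[
0\to\mathcal O_{\mathbb P^2}\to I(12)\to(I/f)(12)\to0,
\]
and $H^1(\mathcal O_{\mathbb P^2})=H^2(\mathcal O_{\mathbb P^2})=0$, so $H^1(I(12))\cong H^1(\Gamma,(I/f)(12))$. At a cusp, with $\xi=t^2$ and $\zeta=t^3$, the ideal $I/f$ is generated by $t^3,t^4$ in $\mathbb C+t^2\mathbb C\{t\}$, and therefore equals $t^3\mathbb C\{t\}$. So $(I/f)(12)=\Phi_*(12L-3\widetilde\Sigma)$, and by Serre duality on $C$ we must show $H^0(K_C-12L+3\widetilde\Sigma)=0$. By \eqref{eq:classes},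
\[
K_C-12L+3\widetilde\Sigma\sim\pi^*(13K_D-15M)+5\widetilde A+2\widetilde B\sim\pi^*(13K_D-13M)+\widetilde A\sim\pi^*\tau+\widetilde A,
\]
where the second step uses $4\widetilde A+2\widetilde B\sim2\pi^*M$ and the third uses $12\tau\sim0$. Lemma~\ref{lem:push} gives the vanishing.
\end{proof}

The class $\pi^*\tau+\widetilde A$ has positive degree $4$, so the vanishing is not a matter of degree; it holds because $\tau$ is nontrivial.

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
By Proposition~\ref{prop:submersion}, $\Psi$ is a submersion at $\Gamma$, so its image contains a neighborhood of $0$. We can thus find $\Gamma'$ arbitrarily close to $\Gamma$ in which $\kappa$ chosen cusps are kept, $\nu$ others become nodes, and the rest are smoothed. Reducible curves form a closed subset of $|\mathcal O(12)|$, the union of the images of the products $|\mathcal O(i)|\times|\mathcal O(12-i)|$, so $\Gamma'$ is irreducible. Taking $\nu=0$ gives cuspidal curves with $n$ cusps for $0\le n\le40$, and Sakai's bound excludes $n>40$.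
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
The locus $\mathcal V$ is a locally closed algebraic subset of $|\mathcal O(12)|=\mathbb P^{90}$. Near $\Gamma_a$ it is $\Psi^{-1}(0)$, which is smooth of dimension $90-80=10$. The same holds at every translate of $\Gamma_a$.

Replacing $a$ by $\lambda a$ leaves $D_a$ unchanged and multiplies $\theta$ by $\lambda^9$, so it only rescales $x_0$. We may therefore let $a$ range over the set $U$ of admissible vectors with $\gamma=1$, the complement of finitely many lines in $\mathbb C^2$. Let $\mathcal X=PGL_3\times U$, irreducible of dimension $10$, and let $\mathcal Z\subset\mathcal X\times|\mathcal O(12)|$ be the set of $(h,a,\Gamma')$ with $h\Gamma_a\subset\Gamma'$, that is, $\Gamma'=h\Gamma_a$.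

\emph{$\mathcal Z$ is an irreducible variety of dimension $10$.} The complement of $\mathcal Z$ is the projection of the set of $(h,a,\Gamma',q,x_0)$ with $a\cdot c(q)=0$, $c(q)\ne0$, $x_0^3=\theta(q)$ and $h[x_0:c_1(q):c_2(q)]\notin\Gamma'$, so $\mathcal Z$ is constructible by Chevalley's theorem. It is closed in the classical topology. Indeed, let $(h_n,a_n,\Gamma_n)\in\mathcal Z$ tend to $(h,a,\Gamma')$, and let $(q,x_0)$ define a point of $\Gamma_a$. As $\nabla(a\cdot c)(q)\ne0$, the implicit function theorem gives $q_n\to q$ on $D_{a_n}$, and we can choose cube roots $x_{0,n}\to x_0$; in the limit $h[x_0:c_1(q):c_2(q)]\in\Gamma'$. So $\mathcal Z$ is Zariski closed, and $\mathcal Z\to\mathcal X$ is proper and bijective. Some component of $\mathcal Z$ dominates $\mathcal X$, hence maps onto it, hence is all of $\mathcal Z$.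

\emph{The projection $\mathcal Z\to\mathcal V$ has finite fibers.} Fix $\Gamma'$ in the image, with normalization $C'$ of genus $15$; the group $\operatorname{Aut}(C')$ is finite. If $\Gamma'=h\Gamma_a$, then $D_a$ is the quotient of $C'$ by an automorphism of order $3$, so $D_a$ lies in one of finitely many isomorphism classes. Fix a smooth quartic $D_0$ in such a class. An isomorphism of smooth plane quartics preserves the canonical class $\mathcal O(1)$, so it is induced by $PGL_3$ and preserves flexes. For each $a$ with $D_a\cong D_0$ choose an isomorphism and record the preimage of the triple of flexes $(e_1,e_2,e_3)$; only finitely many triples of flexes of $D_0$ exist. If $a,a'$ give the same triple, some $g=\operatorname{diag}(r_1,r_2,r_3)$ satisfies $a'\cdot c(gq)=\lambda\,a\cdot c(q)$. The coefficients of $xy^3$ and $xz^3$ give $\alpha'r_1r_2^3=\lambda\alpha=\alpha'r_1r_3^3$, so $r_2^3=r_3^3$; those of $yz^3$ and $yx^3$ give $r_3^3=r_1^3$. So $g$ is one of the nine classes $\operatorname{diag}(1,\omega^i,\omega^j)$, and $a$ is proportional to $ga'$ by Lemma~\ref{lem:identities}(5) and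 the linear independence of the forms $c_1,c_2,c_3$. Hence finitely many $a\in U$ occur. For each of them the $h$ with $h\Gamma_a=\Gamma'$ form a coset of the stabilizer of $\Gamma'$ in $PGL_3$. This stabilizer embeds in $\operatorname{Aut}(C')$, since the fixed points of a nontrivial element of $PGL_3$ lie on finitely many lines.

So the set of translates is irreducible, constructible, and of dimension $10$. It lies in an irreducible component of $\mathcal V$, which has dimension $10$ by the first paragraph, and is therefore dense in it. The orbits of $PGL_3$ in $\mathcal V$ have dimension $8$ because the stabilizers are finite.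
\end{proof}

\subsection*{Septics through the cusps}
The number $h^1(I_\Sigma(7))$ measures the failure of the cusps to impose independent conditions on curves of degree $7$. It controls a topological invariant. For an irreducible plane curve $\Gamma$ and a general line $L_\infty$, the first homology of $\mathbb P^2\setminus(\Gamma\cup L_\infty)$ is $\mathbb Z$, and the \emph{Alexander polynomial} of $\Gamma$ is the characteristic polynomial of a generator of the deck group acting on the first rational homology of the corresponding infinite cyclic cover. Libgober's theorem states that for an irreducible curve of degree $6k$ with only nodes and cusps, the Alexander polynomial is $(t^2-t+1)^{h^1(I_\Sigma(5k-3))}$, where $\Sigma$ is the set of cusps.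

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
In the sequence $0\to\mathcal O_{\mathbb P^2}(-5)\to I_\Sigma(7)\to(I_\Sigma/f)(7)\to0$ the first sheaf has $H^0=H^1=0$. The maximal ideal of a cusp is $t^2\mathbb C\{t\}$, so $(I_\Sigma/f)(7)=\Phi_*(7L-2\widetilde\Sigma)$ and $H^0(I_\Sigma(7))\cong H^0(C,7L-2\widetilde\Sigma)$. By \eqref{eq:classes} and $9\tau\sim0$,
\[
7L-2\widetilde\Sigma\sim\pi^*(9M-8K_D)-2\widetilde A\sim\pi^*K_D-2\widetilde A\sim\widetilde A .
\]
So $h^0(I_\Sigma(7))=1$ by Lemma~\ref{lem:push}. From $0\to I_\Sigma(7)\to\mathcal O(7)\to\mathcal O_\Sigma\to0$, with $h^0(\mathcal O(7))=36$ and $h^1(\mathcal O(7))=0$, we get $h^1(I_\Sigma(7))=40-36+1=5$. Libgober's theorem applies with $k=2$.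
\end{proof}

\section{The dual curve}\label{sec:dual}

Let $\Gamma$ be an irreducible plane curve of degree $n\ge2$ with normalization $C$ of genus $g$. The dual curve $\Gamma^*$ is the curve of tangent lines to the branches of $\Gamma$. By biduality $(\Gamma^*)^*=\Gamma$, and the map sending a branch to its tangent line is the normalization $C\to\Gamma^*$. We need two formulas.

First, project $C$ from a general point $O$. The projection has degree $n$. It is simply ramified at the points of contact of the $n^*=\deg\Gamma^*$ tangent lines through $O$, and it has index $\mu_b$ at a branch $b$ of multiplicity $\mu_b$. The Riemann--Hurwitz formula gives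
\begin{equation}\label{eq:class}
n^*=2n+2g-2-\sum_b(\mu_b-1).
\end{equation}
Second, let a branch of multiplicity $\mu$ have contact order $k>\mu$ with its tangent line, say $\xi=t^\mu$, $\zeta=t^k+\cdots$. The tangent line at $t$ has slope $\zeta'/\xi'$ of order $k-\mu$ and intercept $\zeta-\xi\zeta'/\xi'=(1-k/\mu)t^k+\cdots$ of order $k$. So the dual branch has multiplicity $\mu^*=k-\mu$. A cusp has $(\mu,k)=(2,3)$ and a smooth dual branch. At a smooth point $\mu^*=k-1$; the point is a \emph{flex} if $k\ge3$, counted with multiplicity $k-2=\mu^*-1$, and a \emph{simple} flex if $k=3$. A line is \emph{multitangent} if it is tangent to two different branches, that is, if it is a point of $\Gamma^*$ with at least two branches.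

For a cuspidal curve with $\kappa$ cusps we have $2g-2=n(n-3)-2\kappa$ by \eqref{eq:delta}. Formula \eqref{eq:class} gives $n^*=n(n-1)-3\kappa$, and applied to $\Gamma^*$ it gives the number of flexes,
\[
\sum_b(\mu_b^*-1)=2n^*+2g-2-n=3n(n-2)-8\kappa .
\]

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
Let $\Gamma$ be cuspidal of degree $12$ with $40$ cusps; it is irreducible of genus $g=55-40=15$. Then $n^*=132-120=12$, the total $\delta$-invariant of $\Gamma^*$ is $55-15=40$, and $\sum_b(\mu^*_b-1)=360-320=40$. Hence
\[
40\ \ge\ \sum_b\frac{\mu_b^*(\mu_b^*-1)}2\ \ge\ \sum_b(\mu_b^*-1)=40 .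
\]
Since $\mu(\mu-1)/2>\mu-1$ for $\mu\ge3$, every $\mu_b^*$ is at most $2$, and exactly $40$ branches of $\Gamma^*$ have multiplicity $2$. By Lemma~\ref{lem:count}, $\Gamma^*$ has exactly $40$ singular points, all cusps, and no point of $\Gamma^*$ carries two branches. The branches with $\mu_b^*=2$ are the simple flexes of $\Gamma$, there are no other flexes, and $\Gamma$ has no multitangent line.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bonnafe}
C\'edric Bonnaf\'e,
\emph{Some singular curves and surfaces arising from invariants of complex reflection groups},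
arXiv:1807.01056 (2018).

\end{thebibliography}
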